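\title{Finiteness properties of the Specht subgroups of the braid group}

\begin{abstract}
For $n\ge 4$ the rational abelianization of the pure braid group $PB_n$ is a sum $V_0\oplus V_1\oplus V_2$ of three irreducible representations of the symmetric group. For each $I\subseteq\{0,1,2\}$ the pure braids whose class lies in $\bigoplus_{i\in I}V_i$ form a normal subgroup $N_I$ of the braid group, a Specht subgroup. We determine which of these groups are finitely generated and which are finitely presentable: $N_0$, $N_1$, $N_{01}$ are not finitely generated, $N_{12}$ is of type $F$, and $N_2$, $N_{02}$ are finitely generated for all $n\ge4$ and finitely presentable exactly when $n\ge5$. The positive results are proved with the $\Sigma$-invariants, through an action of $PB_n$ modulo its center on a subcomplex of the curve complex of the sphere with $n+1$ punctures.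
\end{abstract}

\section{Introduction}

\subsection*{The Specht subgroups}
Let $n\ge4$, let $B_n$ be the braid group with its generators $\sigma_1,\dots,\sigma_{n-1}$, let $PB_n$ be the pure braid group, that is, the kernel of the projection $B_n\to\mathfrak S_n$, and let $PB_n'$ be the commutator subgroup of $PB_n$. The group $PB_n$ is generated by the braids
\[
A_{ij}=\sigma_{j-1}\cdots\sigma_{i+1}\,\sigma_i^2\,\sigma_{i+1}^{-1}\cdots\sigma_{j-1}^{-1}\qquad(1\le i<j\le n),
\]
and $H_1(PB_n;\mathbb Z)=PB_n/PB_n'$ is free abelian on the classes $v_{ij}=v_{ji}$ of the $A_{ij}$. The coefficient of $v_{ij}$ in the class of a pure braid $\beta$ is the linking number $\operatorname{lk}_{ij}(\beta)$ of the strands $i$ and $j$, half the signed number of their crossings. Conjugation in $B_n$ permutes the $v_{ij}$ as $\mathfrak S_n$ permutes the $2$-element subsets of $\{1,\dots,n\}$, so $H_1(PB_n;\mathbb Z)$ is the permutation module $M^{(n-2,2)}_{\mathbb Z}$. Over $\mathbb Q$ it decomposes as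
\[
H_1(PB_n;\mathbb Q)=V_0\oplus V_1\oplus V_2,\qquad V_0\cong S^{(n)},\quad V_1\cong S^{(n-1,1)},\quad V_2\cong S^{(n-2,2)},
\]
into irreducible, pairwise non-isomorphic Specht modules of dimensions $1$, $n-1$ and $n(n-3)/2$. The trivial summand $V_0$ is spanned by $\sum_{i<j}v_{ij}$.

Consider the normal subgroups $N$ of $B_n$ with $PB_n'\le N\le PB_n$; for these, $B_n/N$ is an extension of $\mathfrak S_n$ by the abelian group $PB_n/N$. They correspond to the $\mathfrak S_n$-invariant subgroups of the lattice $H_1(PB_n;\mathbb Z)$, and two of them are commensurable exactly when the corresponding subgroups span the same rational subspace. The invariant subspaces are the eight sums $\bigoplus_{i\in I}V_i$ with $I\subseteq\{0,1,2\}$. So there are eight commensurability classes, and each has a largest member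
\[
N_I=\Bigl\{\beta\in PB_n:\ \text{the class of $\beta$ in $H_1(PB_n;\mathbb Q)$ lies in }\textstyle\bigoplus_{i\in I}V_i\Bigr\}.
\]
These are the \emph{Specht subgroups}. Besides $N_\emptyset=PB_n'$ and $N_{\{0,1,2\}}=PB_n$ there are six \emph{nontrivial} ones, written $N_0,N_1,N_2,N_{01},N_{02},N_{12}$. They have concrete descriptions. Let $\lambda_i=\sum_{j\ne i}\operatorname{lk}_{ij}$ be the total linking number of strand $i$ with the other strands. By Lemma~\ref{lem:linear} below, a pure braid lies in
\begin{center}
\begin{tabular}{ll}
$N_{12}$ & if and only if $\lambda_1+\dots+\lambda_n=0$,\\
$N_{02}$ & if and only if $\lambda_1=\dots=\lambda_n$,\\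
$N_{2}$ & if and only if $\lambda_1=\dots=\lambda_n=0$,\\
$N_{01}$ & if and only if there is $x\in\mathbb Q^n$ with $\operatorname{lk}_{ij}=x_i+x_j$ for all $i<j$,\\
$N_{1}$ & if and only if there is such an $x$ with $\sum_i x_i=0$,\\
$N_{0}$ & if and only if all $\operatorname{lk}_{ij}$ are equal.
\end{tabular}
\end{center}

It is known that $N_{12}$ is finitely generated and that $N_0$ is not. The problem, posed by Day and Nakamura \cite{DN}, is to determine which of $N_1,N_2,N_{01},N_{02}$ are finitely generated, and which of the six nontrivial Specht subgroups, if any, are finitely presentable.

\subsection*{Results}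
Recall that a group $G$ is of type $F$ if it has a finite $K(G,1)$ complex, of type $F_m$ if it has a $K(G,1)$ complex with finite $m$-skeleton, and of type $FP_m$ over a ring $R$ if the trivial module $R$ has a projective resolution over $RG$ that is finitely generated in degrees $\le m$. Type $F_1$ means finitely generated and type $F_2$ finitely presentable; $F_m$ implies $FP_m$ over $\mathbb Z$, which implies $FP_m$ over $\mathbb Q$.

\begin{theorem}\label{thm:main}
Let $n\ge4$.
\begin{enumerate}
\item $N_0$, $N_1$ and $N_{01}$ are not finitely generated, hence not finitely presentable.
\item $N_2$ and $N_{02}$ are finitely generated. They are finitely presentable if and only if $n\ge5$.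
\item $N_{12}$ is finitely presentable; it is even of type $F$.
\end{enumerate}
\end{theorem}

So the only finitely presentable nontrivial Specht subgroup is $N_{12}$ for $n=4$, and for $n\ge5$ these subgroups are exactly $N_2$, $N_{02}$ and $N_{12}$. The exception at $n=4$ is the first case of an obstruction present for all $n$.

\begin{theorem}\label{thm:fp}
For every $n\ge4$, the groups $N_2$ and $N_{02}$ are not of type $FP_{n-2}$, not even over $\mathbb Q$.
\end{theorem}

Nothing is claimed here about the properties $F_m$ and $FP_m$ of $N_2$ and $N_{02}$ for $3\le m\le n-3$.

\subsection*{What to expect}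
If $I\subseteq I'$, then $N_{I'}/N_I$ is a finitely generated abelian group, so finite generation and finite presentability pass from $N_I$ up to $N_{I'}$. The summand $V_0$ is spanned by the class of the generator of the center of $PB_n$, and adding $0$ to $I$ replaces $N_I$, up to finite index, by $N_I\times\mathbb Z$ (Lemma~\ref{lem:center}). The question is therefore about the difference between $V_1$ and $V_2$. Counting ranks gives the wrong guess: for $n=4$ the quotient $PB_4/N_{01}$ has rank $2$ and $PB_4/N_{02}$ has rank $3$, yet it is $N_{01}$ that fails to be finitely generated. What matters is whether the abelian quotient $PB_n/N_I$ can see the abelianization of a free quotient of $PB_n$. For $N_{01}$ it does, through the homomorphism $B_4\to B_3$ that covers $\mathfrak S_4\to\mathfrak S_3$.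

For $N_{02}$ the case $n=3$, where the table above still makes sense, suggests what happens. There $\lambda_1=\lambda_2=\lambda_3$ forces $\operatorname{lk}_{12}=\operatorname{lk}_{13}=\operatorname{lk}_{23}$, so $N_{02}$ modulo the center is the commutator subgroup of $PB_3/Z(PB_3)\cong F_2$, which is not finitely generated. By Theorems~\ref{thm:main} and~\ref{thm:fp}, for $n=4$ the group $N_{02}$ is of type $F_1$ but not $F_2$, and for $n=5$ it is of type $F_2$ but not $F_3$.

\subsection*{The method}
The negative results and part (3) of Theorem~\ref{thm:main} are elementary and occupy Section~\ref{sec:elementary}. For the positive results on $N_2$ and $N_{02}$ we use the theorem of Bieri, Neumann, Strebel and Renz that reduces the finiteness properties of a subgroup containing the commutator subgroup to a property of each character $\chi\colon G\to\mathbb R$ vanishing on it (Section~\ref{sec:sigma}). The relevant characters are $\chi_x(A_{ij})=x_i+x_j$ with $\sum_i x_i=0$. The property in question says that paths and disks can be pushed up in the direction of $\chi$, and this is easy near a subgroup that has a central element on which $\chi$ is positive. Section~\ref{sec:criterion} assembles such local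 pushes along a simply connected complex. To find the complex, view $PB_n$ modulo its center as the pure mapping class group of the sphere with punctures $1,\dots,n,\infty$, and think of $x_i$ as a charge placed at the puncture $i$. The Dehn twist about a curve is central in the stabilizer of the curve, and $\chi_x$ is nonzero on it exactly when the curve encloses nonzero total charge. We call such curves living. Section~\ref{sec:curves} shows that the complex of living curves is connected for $n=4$ and simply connected for $n\ge5$. The key point is that the puncture $\infty$ carries charge $0$, and that adding a puncture of charge $0$ replaces the complex by a wedge of copies of its suspension.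

\section{The center, a free quotient and an Euler characteristic}\label{sec:elementary}

\subsection*{The three summands}
Equip $H_1(PB_n;\mathbb Q)$ with the inner product for which the $v_{ij}$ are orthonormal, and put $w_i=\sum_{j\ne i}v_{ij}$.

\begin{lemma}\label{lem:linear}
The summands $V_0,V_1,V_2$ are pairwise orthogonal. The vectors $w_1,\dots,w_n$ form a basis of $V_0\oplus V_1$, and $V_1=\{\sum_i x_iw_i:\sum_i x_i=0\}$.
\end{lemma}

\begin{proof}
The inner product is $\mathfrak S_n$-invariant, so the orthogonal projection onto $V_i$ restricts to an equivariant map $V_j\to V_i$, which is zero for $i\ne j$ by Schur's lemma. The permutation module $\mathbb Q^n$ with basis $e_1,\dots,e_n$ is the sum of the line spanned by $\sum_i e_i$ and the irreducible module $\{x:\sum_i x_i=0\}\cong S^{(n-1,1)}$. The equivariant map $e_i\mapsto w_i$ is nonzero on both summands, because $\sum_i w_i=2\sum_{i<j}v_{ij}\ne0$ and $w_1-w_2\ne0$. Hence it maps them isomorphically onto $V_0$ and $V_1$.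
\end{proof}

The table in the introduction follows. The coefficient of $v_{ij}$ in $\sum_k x_kw_k$ is $x_i+x_j$, which gives the rows for $N_{01}$ and $N_1$. The inner product of the class of $\beta$ with $w_i$ is $\lambda_i(\beta)$, and $V_1\oplus V_2$, $V_0\oplus V_2$, $V_2$ are the orthogonal complements of $\sum_i w_i$, of the vectors $w_i-w_j$, and of all $w_i$, respectively.

\subsection*{Splitting off the center}
The center $Z$ of $PB_n$ is infinite cyclic, generated by the full twist $\Delta^2=(\sigma_1\cdots\sigma_{n-1})^n$. In the full twist any two strands link once, so its class is $\sum_{i<j}v_{ij}$. We write $\overline{PB}_n=PB_n/Z$.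

\begin{lemma}\label{lem:center}
Let $0\notin I$ and $I^+=I\cup\{0\}$. Then $Z\le N_{I^+}$, $Z\cap N_I=1$, and $N_IZ\cong N_I\times Z$ has finite index in $N_{I^+}$. In particular $N_I$ is isomorphic to a finite-index subgroup of $N_{I^+}/Z$.
\end{lemma}

\begin{proof}
The class of $\Delta^{2k}$ is a nonzero element of $V_0$ for $k\ne0$, which gives the first two statements. The group $N_{I^+}/N_I$ is finitely generated, being a subquotient of $H_1(PB_n;\mathbb Z)$, and it embeds in $V_0\cong\mathbb Q$. So it is cyclic, and the image of $Z$ in it is infinite and therefore of finite index.
\end{proof}

\begin{lemma}\label{lem:polyfree}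
The group $\overline{PB}_n$ has a finite $K(\pi,1)$ complex of dimension $n-2$ and Euler characteristic $\prod_{k=2}^{n-1}(1-k)\ne0$.
\end{lemma}

\begin{proof}
Forgetting the last strand gives an exact sequence $1\to F_{k}\to PB_{k+1}\to PB_{k}\to1$ with $F_k$ free of rank $k$. For $k\ge2$ the full twist maps to the full twist, so the center of $PB_{k+1}$ maps isomorphically onto that of $PB_k$, and we obtain $1\to F_k\to\overline{PB}_{k+1}\to\overline{PB}_k\to1$. Here $\overline{PB}_2=1$, so $\overline{PB}_3\cong F_2$. If $Q$ has a finite $K(Q,1)$ of dimension $d$, an extension of $Q$ by $F_k$ has as its $K(\pi,1)$ a fibration over $K(Q,1)$ whose fiber is a wedge of $k$ circles up to homotopy. Built over one cell of the base at a time, this is up to homotopy a finite complex of dimension $d+1$, and its Euler characteristic is $1-k$ times that of $K(Q,1)$. Induction on $k$ finishes the proof.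
\end{proof}

\begin{proposition}\label{prop:N12}
The group $N_{12}$ is of type $F$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:center} with $I=\{1,2\}$, the group $N_{12}$ is isomorphic to a finite-index subgroup of $\overline{PB}_n$. The corresponding finite cover of the complex in Lemma~\ref{lem:polyfree} is a finite $K(N_{12},1)$.
\end{proof}

\subsection*{A map onto the free group}
The commutator subgroup $F_2'$ of the free group $F_2$ is not finitely generated. So $N_I$ is not finitely generated as soon as some surjection $p\colon PB_n\to F_2$ maps $N_I$ onto $F_2'$, and for $I\subseteq\{0,1\}$ it suffices that $p$ kill every $w_i$ in homology. Let $a,b,c$ be the classes of $A_{12},A_{13},A_{23}$ in $H_1(\overline{PB}_3;\mathbb Z)\cong\mathbb Z^2$; they satisfy the single relation $a+b+c=0$. The obvious map, which forgets all strands but the first three, does not work: it sends $w_1$ to $a+b\ne0$. We need each strand to contribute each of $a,b,c$ once. This happens if $a,b,c$ are attached to the three ways of splitting four strands into two pairs, and it is here that $n\ge4$ is used.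

\begin{proposition}\label{prop:free}
The groups $N_0$, $N_1$ and $N_{01}$ are not finitely generated.
\end{proposition}

\begin{proof}
The assignment $\sigma_1,\sigma_3\mapsto\sigma_1$, $\sigma_2\mapsto\sigma_2$ respects the braid relations and defines a homomorphism $B_4\to B_3$. It sends $A_{12}=\sigma_1^2$ and $A_{34}=\sigma_3^2$ to $A_{12}$, and it sends $A_{23}$ to $A_{23}$ and $A_{13}$ to $A_{13}$. The braid relation gives $\sigma_1\sigma_2\sigma_1^{-1}=\sigma_2^{-1}\sigma_1\sigma_2$ and $(\sigma_1\sigma_2)\sigma_1(\sigma_1\sigma_2)^{-1}=\sigma_2$, so
\begin{align*}
A_{24}=\sigma_3\sigma_2^2\sigma_3^{-1}&\ \mapsto\ \sigma_1\sigma_2^2\sigma_1^{-1}=\sigma_2^{-1}\sigma_1^2\sigma_2=A_{23}^{-1}A_{13}A_{23},\\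
A_{14}=\sigma_3\sigma_2\sigma_1^2\sigma_2^{-1}\sigma_3^{-1}&\ \mapsto\ (\sigma_1\sigma_2)\sigma_1^2(\sigma_1\sigma_2)^{-1}=\sigma_2^2=A_{23}.
\end{align*}
Thus $PB_4$ maps onto $PB_3$. Let $p$ be the composite $PB_n\to PB_4\to PB_3\to\overline{PB}_3\cong F_2$, where the first map forgets the strands $5,\dots,n$. It is onto, and in homology
\[
v_{12},v_{34}\mapsto a,\qquad v_{13},v_{24}\mapsto b,\qquad v_{14},v_{23}\mapsto c,\qquad v_{ij}\mapsto0\ \text{ if }j\ge5.
\]
For $i\le4$ the index $i$ occurs in exactly one of the two pairs over each of $a,b,c$, so $w_i\mapsto a+b+c=0$; for $i\ge5$ we have $w_i\mapsto0$ as well. By Lemma~\ref{lem:linear}, $p$ kills $V_0\oplus V_1$ in rational homology. Let $I\subseteq\{0,1\}$. Since $H_1(F_2;\mathbb Z)$ is torsion-free, $p(N_I)\subseteq F_2'$, and $p(N_I)\supseteq p(PB_n')=F_2'$. So $N_I$ maps onto a group that is not finitely generated.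
\end{proof}

\subsection*{The Euler characteristic obstruction}
From now on we study $N_2$ and $N_{02}$ through the group
\[
K=N_{02}/Z\ \lhd\ \overline{PB}_n .
\]
It contains the commutator subgroup of $\overline{PB}_n$, and $\overline{PB}_n/K\cong PB_n/N_{02}$ is the image of the lattice $H_1(PB_n;\mathbb Z)$ in $H_1(PB_n;\mathbb Q)/(V_0\oplus V_2)\cong V_1$, hence free abelian of rank $n-1$. If $K$ had finite-dimensional homology, the Euler characteristic of $\overline{PB}_n$ would be a multiple of that of a torus.

\begin{proof}[Proof of Theorem~\ref{thm:fp}]
We first show that $H_q(K;\mathbb Q)$ is infinite-dimensional for some $q\le n-2$. Suppose not. The cover of the complex in Lemma~\ref{lem:polyfree} that corresponds to $K$ has dimension $n-2$, so $H_q(K;\mathbb Q)=0$ for $q>n-2$. Consider the Lyndon--Hochschild--Serre spectral sequence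
\[
E^2_{pq}=H_p\bigl(\mathbb Z^{n-1};H_q(K;\mathbb Q)\bigr)\Longrightarrow H_{p+q}(\overline{PB}_n;\mathbb Q).
\]
For a finite-dimensional module $M$, the groups $H_p(\mathbb Z^{n-1};M)$ are the homology of the cellular chain complex of the $(n-1)$-torus with coefficients in $M$, whose $p$-th term has dimension $\binom{n-1}{p}\dim M$. So each row of $E^2$ has Euler characteristic $\dim M\cdot(1-1)^{n-1}=0$. There are finitely many nonzero rows, and passing to homology preserves the Euler characteristic. Hence $\overline{PB}_n$ has Euler characteristic $0$, contradicting Lemma~\ref{lem:polyfree}.

Fix such a $q$. By Lemma~\ref{lem:center}, $N_2$ is isomorphic to a finite-index subgroup of $K$, so $H_q(N_2;\mathbb Q)\to H_q(K;\mathbb Q)$ is onto by the transfer, and $H_q(N_2;\mathbb Q)$ is infinite-dimensional. It is a direct summand of $H_q(N_2\times Z;\mathbb Q)$. A group of type $FP_{n-2}$ over $\mathbb Q$ has finite-dimensional rational homology in degrees $\le n-2$, so neither $N_2$ nor $N_2\times Z$ is of this type. The type passes to finite-index subgroups, so $N_{02}\ge N_2\times Z$ is not of this type either.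
\end{proof}

For $n=4$ this says that $N_2$ and $N_{02}$ are not of type $FP_2$, hence not finitely presentable. It remains to show that $K$ is finitely generated for $n=4$ and finitely presentable for $n\ge5$.

\section{Characters and the invariants $\Sigma^1$ and $\Sigma^2$}\label{sec:sigma}

\subsection*{Definitions}
Let $G$ be a finitely presentable group and $\chi\colon G\to\mathbb R$ a nonzero homomorphism, called a \emph{character}; write $[\chi]$ for its class up to positive multiples. Let $E$ be a simply connected $2$-dimensional CW complex with a cellular action of $G$ that permutes the cells freely and has finitely many orbits of cells; the universal cover of a finite presentation complex is an example. Let $h\colon E\to\mathbb R$ be a continuous \emph{height function} with $h(ge)=h(e)+\chi(g)$. One is obtained by choosing values on orbit representatives of vertices and extending over the cells, one orbit at a time. Put $E_{\ge s}=h^{-1}[s,\infty)$. Then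
\begin{itemize}
\item $[\chi]\in\Sigma^1(G)$ if, for some $d$, any two points of $E_{\ge0}$ can be joined by a path in $E_{\ge-d}$;
\item $[\chi]\in\Sigma^2(G)$ if moreover, for some $d$, every loop in $E_{\ge0}$ is null-homotopic in $E_{\ge-d}$.
\end{itemize}
These conditions do not depend on $E$ and $h$. They say that the upper half of $E$ is connected, or simply connected, up to a bounded loss of height. We use the following theorem, due to Bieri, Neumann and Strebel \cite{BNS} for $\Sigma^1$ and to Renz \cite{Renz} and Bieri and Renz \cite{BR} for $\Sigma^2$.

\begin{theorem}\label{thm:BNSR}
Let $G$ be finitely presentable and let $N$ be a subgroup containing $[G,G]$. Then $N$ is finitely generated (respectively, finitely presentable) if and only if $[\chi]\in\Sigma^1(G)$ (respectively, $[\chi]\in\Sigma^2(G)$) for every character $\chi$ of $G$ with $\chi|_N=0$.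
\end{theorem}

The set of characters in the theorem is symmetric under $\chi\mapsto-\chi$, so sign conventions play no role. It is enough to test the conditions on vertices and edge loops.

\begin{lemma}\label{lem:edge}
Suppose there is $d$ such that, for every $s\in\mathbb R$, any two vertices in $E_{\ge s}$ are joined by a path in $E_{\ge s-d}$. Then $[\chi]\in\Sigma^1(G)$. If moreover, for every $s$, every edge loop in $E_{\ge s}$ is null-homotopic in $E_{\ge s-d}$, then $[\chi]\in\Sigma^2(G)$.
\end{lemma}

\begin{proof}
Choose equivariantly for each cell of $E$ a finite subcomplex containing its closure. There are finitely many orbits of these subcomplexes, so on each of them $h$ varies by at most some constant $c_0$. The union $E'$ of the subcomplexes chosen for the cells that meet $E_{\ge0}$ satisfies $E_{\ge0}\subseteq E'\subseteq E_{\ge-c_0}$. Within the CW complex $E'$ every point can be joined to a vertex, and every loop is freely homotopic to an edge loop. Apply the hypotheses with $s=-c_0$.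
\end{proof}

\subsection*{The characters that vanish on $K$}
For $x\in\mathbb R^n$ let $\chi_x\colon PB_n\to\mathbb R$ be the inner product of the class of a braid with $\sum_k x_kw_k$. Thus
\[
\chi_x=\sum_i x_i\lambda_i,\qquad \chi_x(A_{ij})=x_i+x_j,\qquad\chi_x(\Delta^2)=(n-1)\sum_i x_i .
\]
A homomorphism $PB_n\to\mathbb R$ is the inner product with a vector of $H_1(PB_n;\mathbb R)$. It vanishes on $N_{02}$ if and only if this vector is orthogonal to the lattice $N_{02}/PB_n'$, which spans $V_0\oplus V_2$, that is, if and only if the vector lies in $V_1\otimes\mathbb R$. By Lemma~\ref{lem:linear}, the characters of $\overline{PB}_n$ that vanish on $K$ are therefore exactly those induced by the $\chi_x$ with $x\neq0$ and $\sum_i x_i=0$. We denote them by $\chi_x$ again. The rest of the paper proves the following statement.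

\begin{proposition}\label{prop:goal}
Let $0\ne x\in\mathbb R^n$ with $\sum_i x_i=0$. Then $[\chi_x]\in\Sigma^1(\overline{PB}_n)$ if $n=4$, and $[\chi_x]\in\Sigma^2(\overline{PB}_n)$ if $n\ge5$.
\end{proposition}

\subsection*{The idea in the smallest case}
For $n=4$ and generic $x$ the proposition can be proved by hand. The mechanism is that commuting elements of positive height allow one to climb in either order.

\begin{lemma}\label{lem:commute}
Let $G$ be finitely presentable and generated by $t_1,\dots,t_k$ with $\chi(t_i)\ne0$ for all $i$. If the graph on $\{1,\dots,k\}$ in which $i$ and $j$ are adjacent when $t_it_j=t_jt_i$ is connected, then $[\chi]\in\Sigma^1(G)$.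
\end{lemma}

\begin{proof}
Replacing generators by their inverses, assume $\chi(t_i)>0$. Take for $E$ the universal cover of a presentation complex on these generators, so that $E^{(1)}$ is the Cayley graph with edges from $g$ to $gt_i$, and let $h(g)=\chi(g)$, with $h$ affine on edges. Fix $s$. The ray $g,gt_i,gt_i^2,\dots$ climbs, so it eventually stays in one path component $C_i(g)$ of $E_{\ge s}$. If $t_i$ and $t_j$ commute, then $gt_i^m$ and $gt_j^m$ are both joined to $gt_i^mt_j^m$ by climbing paths, so $C_i(g)=C_j(g)$. Hence $C(g)=C_i(g)$ does not depend on $i$. The rays in direction $t_i$ from $g$ and from $gt_i$ have the same tail, so $C(gt_i)=C(g)$, and $C(g)$ does not depend on $g$ either. Finally $g\in C(g)$ if $h(g)\ge s$. Apply Lemma~\ref{lem:edge} with $d=0$.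
\end{proof}

\begin{example}\label{ex:generic}
Let $n=4$ and suppose $x_4\ne0$ and $x_i+x_j\neq0$ for all $i\neq j$, for instance $x=(1,1,1,-3)$. The six generators $A_{ij}$ have $\chi_x(A_{ij})\ne0$. To connect them we add two redundant generators, $A_{123}=(\sigma_1\sigma_2)^3$ with $\chi_x(A_{123})=2(x_1+x_2+x_3)=-2x_4$, and $A_{13}'=\sigma_2^{-1}\sigma_1^2\sigma_2=A_{23}^{-1}A_{13}A_{23}$ with $\chi_x(A_{13}')=x_1+x_3$. The braid $A_{123}$ is central in $\langle\sigma_1,\sigma_2\rangle$, so it commutes with $A_{12},A_{13},A_{23},A_{13}'$. The remaining three generators are attached through conjugates of the commuting pair $\sigma_1^2,\sigma_3^2$: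
\[
(A_{12},A_{34})=(\sigma_1^2,\sigma_3^2),\qquad (A_{13}',A_{24})=\sigma_2^{-1}(\sigma_1^2,\sigma_3^2)\sigma_2,\qquad (A_{14},A_{23})=\sigma_3\sigma_2(\sigma_1^2,\sigma_3^2)(\sigma_3\sigma_2)^{-1},
\]
where we used $\sigma_3\sigma_2\sigma_3^{-1}=\sigma_2^{-1}\sigma_3\sigma_2$ and $(\sigma_3\sigma_2)\sigma_3(\sigma_3\sigma_2)^{-1}=\sigma_2$. By Lemma~\ref{lem:commute}, $[\chi_x]\in\Sigma^1(\overline{PB}_4)$.
\end{example}

In the model of $B_4$ as the mapping class group of a disk with four punctures, the eight braids of Example~\ref{ex:generic} are the Dehn twists about the eight curves of Figure~\ref{fig:curves}, and they commute because the curves are disjoint. The example leaves two things to do. For $x=(1,1,-1,-1)$ four of the six $A_{ij}$ have height $0$, and the generating set is useless; the remedy is to use all curves whose twists have nonzero height at once. And for $\Sigma^2$ we need a two-dimensional replacement for Lemma~\ref{lem:commute}.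

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\draw[gray!50] (0.1,0)--(4.7,0);
\foreach \x in {1,2,3,4}{\fill (\x,0) circle (1.8pt); \node[below right,inner sep=1.5pt] at (\x,0) {\small $\x$};}
\draw[thick] (2,0) arc (180:0:1);
\draw[thick] (1,0) arc (180:360:1);
\draw[dashed] (2,0) ellipse (1.5 and 1.3);
\node at (3.9,1.0) {$c_{24}$};
\node at (2,-0.7) {$c'_{13}$};
\node at (0.55,1.15) {$c_{123}$};
\begin{scope}[xshift=6cm]
\node (o) at (0,0) {$c_{123}$};
\node (a) at (1.6,1.2) {$c_{12}$};
\node (b) at (1.6,0.4) {$c_{23}$};
\node (c) at (1.6,-0.4) {$c'_{13}$};
\node (d) at (1.6,-1.2) {$c_{13}$};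
\node (e) at (3.2,1.2) {$c_{34}$};
\node (f) at (3.2,0.4) {$c_{14}$};
\node (g) at (3.2,-0.4) {$c_{24}$};
\draw (o)--(a)--(e) (o)--(b)--(f) (o)--(c)--(g) (o)--(d);
\end{scope}
\end{tikzpicture}
\caption{Eight curves in the plane with punctures $1,2,3,4$ on a line. The curve $c_{ij}$ is the boundary of a thin neighborhood of an arc from $i$ to $j$ above the line, $c'_{13}$ is the same for an arc from $1$ to $3$ below the line, and $c_{123}$ (dashed) encloses $1,2,3$. Left: $c_{123}$ and the arcs that define $c_{24}$ and $c'_{13}$. Right: curves joined by an edge are disjoint. The twist about $c_{ij}$ is the standard generator $A_{ij}$.}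
\label{fig:curves}
\end{figure}

\section{A criterion from central elements of stabilizers}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
Let $G$ be a finitely presentable group acting simplicially on a simplicial complex $X$, with finitely many orbits of simplices of dimension $\le2$, such that the stabilizer $G_\sigma$ of each simplex $\sigma$ fixes it pointwise. Let $\chi\colon G\to\mathbb R$ be a homomorphism. Suppose that for $\dim\sigma\le2$ the group $G_\sigma$ is finitely presentable and has a central element on which $\chi$ is positive. If $X$ is connected, then $[\chi]\in\Sigma^1(G)$. If $X$ is simply connected, then $[\chi]\in\Sigma^2(G)$.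
\end{proposition}

The central elements cannot be dropped. For $X$ a point and $G=F_2$ all other hypotheses hold. But the kernel of a surjection $\chi\colon F_2\to\mathbb Z$ is not finitely generated, so one of $[\pm\chi]$ is outside $\Sigma^1(F_2)$ by Theorem~\ref{thm:BNSR}, and so is the other, since inverting both generators exchanges $\chi$ and $-\chi$.

Fix $E$ and $h$ as in Section~\ref{sec:sigma}. A \emph{graph} means a subcomplex of $E^{(1)}$, possibly without edges. For $H\le G$ it is \emph{$H$-cocompact} if it is $H$-invariant with finitely many $H$-orbits of cells.

\subsection*{Pushing along a central element}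
A central element $\zeta$ of a subgroup $H$ moves the points of an $H$-cocompact graph a bounded distance. So a loop in such a graph can be slid upward along $\zeta,\zeta^2,\dots$ at a bounded cost in height. Once it is high enough, a translate of a fixed null-homotopy fills it. The null-homotopy has to be available for all translates of the loop at once, and this is why we pass through a complex $Q$ on which $H$ acts.

\begin{lemma}\label{lem:push}
Let $H\le G$ be finitely presentable with a central element $\zeta$ such that $\chi(\zeta)>0$, and let $J$ be an $H$-cocompact graph. There are a constant $c\geq 0$ and an $H$-cocompact graph $J^+\supseteq J$ such that for all $s\in\mathbb R$: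
\begin{enumerate}
\item[(a)] any two vertices of $J$ in $E_{\ge s}$ are joined by a path in $J^+\cap E_{\ge s-c}$;
\item[(b)] every loop in $J\cap E_{\ge s}$ is null-homotopic in $E_{\ge s-c}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q$ be the universal cover of a finite presentation complex of $H$. Since $H$ permutes the cells of $J$ and of $Q$ freely, equivariant maps can be built by choices on orbit representatives of cells. In this way choose $H$-maps $\alpha\colon J\to Q$ and $\beta\colon Q\to E$ that send vertices to vertices and edges to edge paths; $\alpha$ exists as $Q$ is connected, and $\beta$ exists as $E$ is simply connected. Any two $H$-maps $J\to E$ that send vertices to vertices are $H$-homotopic by a homotopy whose track at each vertex is an edge path: choose the tracks at representatives of the vertices, and for a representative $\varepsilon$ of each orbit of edges extend the map given on $\partial(\varepsilon\times[0,1])$ over $\varepsilon\times[0,1]$, using that $E$ is simply connected. Let $\Phi_t$ be such a homotopy from the inclusion $J\to E$ to $\beta\alpha$, and $\Psi_t$ one from the inclusion to $k\mapsto\zeta k$, which is an $H$-map because $\zeta$ is central in $H$. The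 functions $h(\Phi_t(k))-h(k)$ and $h(\Psi_t(k))-h(k)$ on $J\times[0,1]$ are continuous and $H$-invariant, and $H$ acts cocompactly, so both are bounded in absolute value by a constant $c$. Let $J^+$ be the union of $J$, $\beta(Q^{(1)})$ and the tracks of all vertices of $J$ under $\Phi$ and $\Psi$. It is an $H$-cocompact graph.

(b) Let $\gamma$ be a loop in $J\cap E_{\ge s}$ and let $j\ge1$. The homotopy $\zeta^i\Psi_t\gamma$ leads from $\zeta^i\gamma$ to $\zeta^{i+1}\gamma$ at height $\ge s+i\chi(\zeta)-c\ge s-c$. Concatenating these for $0\le i<j$ and then applying $\zeta^j\Phi_t\gamma$, we see that $\gamma$ is freely homotopic to $\zeta^j\beta\alpha\gamma$ in $E_{\ge s-c}$. The loop $\alpha\gamma$ is null-homotopic in $Q$; let $D_0\subseteq Q$ be the compact image of a null-homotopy. Then $\zeta^j\beta\alpha\gamma$ is null-homotopic in $\zeta^j\beta(D_0)$, where $h\ge\min h|_{\beta(D_0)}+j\chi(\zeta)$. For large $j$ this is at least $s-c$.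

(a) Let $a,b$ be vertices of $J$ in $E_{\ge s}$ and let $\lambda$ be an edge path in $Q$ from $\alpha(a)$ to $\alpha(b)$. The tracks $\zeta^i\Psi_t(a)$, $0\le i<j$, followed by $\zeta^j\Phi_t(a)$, join $a$ to $\zeta^j\beta\alpha(a)$ at height $\ge s-c$. They lie in $J^+$, which is $\zeta$-invariant. The same tracks for $b$ join $b$ to $\zeta^j\beta\alpha(b)$. The path $\zeta^j\beta(\lambda)$ joins the two endpoints in $J^+$, at height $\ge s-c$ when $j$ is large.
\end{proof}

The exponent $j$ depends on the loop, but the loss $c$ does not; this is all the definition of $\Sigma^2$ asks for.

\subsection*{Proof of Proposition~\ref{prop:criterion}}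
A general loop in $E$ does not lie in a $G_v$-cocompact graph for a single vertex $v$. We project it to $X$, fill it there by a simplicial disk $D$, and use the cell structure dual to $D$ to cut the loop into loops that do lie in such graphs, one for each vertex of $D$. The size of $D$ is not under control. No loss of height accumulates, however, because the corners of the small loops can be chosen independently at height $\ge s$. We first set up the graphs.

\smallskip\noindent\emph{The projection.}
Since $G$ acts freely on the vertices of $E$, there is a $G$-map $q\colon E^{(0)}\to X^{(0)}$. For a representative of each orbit of edges choose an edge path in the connected complex $X$ between the images of its endpoints. After subdividing the edges of $E$ equivariantly, $q$ extends to a $G$-map $E^{(1)}\to X^{(1)}$ that sends each edge $\varepsilon$ either homeomorphically onto an edge or to a vertex; this simplex is denoted $q(\varepsilon)$.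

\smallskip\noindent\emph{Base points.}
For a representative $\tau$ of each orbit of simplices of dimension $\le2$ choose a vertex of $E$, let $B_\tau$ be its $G_\tau$-orbit, and put $B_{g\tau}=gB_\tau$. Since $\chi$ is nonzero on $G_\tau$, the set $B_\tau$ contains points of arbitrarily large height.

\smallskip\noindent\emph{The graphs $J_\sigma^+$.}
For $\dim\sigma\le1$ let $J_\sigma$ be the set of vertices
\[
J_\sigma=\bigcup_{\tau\supseteq\sigma,\ \dim\tau\le2}B_\tau\ \ \cup\ \ \{\text{endpoints of the edges $\varepsilon$ of $E$ with }q(\varepsilon)=\sigma\}.
\]
Then $J_{g\sigma}=gJ_\sigma$, and $J_\sigma$ consists of finitely many $G_\sigma$-orbits, for the following reasons. There are finitely many $G$-orbits of pairs $\sigma'\subseteq\tau$ with $\dim\tau\le2$, so the simplices $\tau\supseteq\sigma$ form finitely many $G_\sigma$-orbits. Since $G_\tau$ fixes $\tau$ pointwise, $G_\tau\le G_\sigma$, so each such orbit contributes the single $G_\sigma$-orbit $G_\sigma B_\tau$. And if $q(\varepsilon)=q(g\varepsilon)=\sigma$ then $g\in G_\sigma$, so the edges over $\sigma$ form finitely many $G_\sigma$-orbits. Apply Lemma~\ref{lem:push} to $(G_\sigma,J_\sigma)$ for orbit representatives $\sigma$, and put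 $J^+_{g\sigma}=gJ^+_\sigma$.

\smallskip\noindent\emph{The graphs $L_v$.}
For a vertex $v$ of $X$ let $L_v$ be the union of the graphs $J_\sigma^+$ with $v\in\sigma$, $\dim\sigma\le1$, and of the closed edges $\varepsilon$ of $E$ with $v\in q(\varepsilon)$. Then $L_{gv}=gL_v$. The simplices $\sigma\ni v$ of dimension $\leq 1$ form finitely many $G_v$-orbits, and for each of them $G_\sigma\le G_v$ acts with finitely many orbits on the cells of $J_\sigma^+$ and on the edges over $\sigma$. So $L_v$ is $G_v$-cocompact. Apply Lemma~\ref{lem:push} to $(G_v,L_v)$ for orbit representatives $v$.

Translation by $g$ shifts heights by $\chi(g)$, and Lemma~\ref{lem:push} holds for all $s$. Since there are finitely many orbits, there is one constant $c$ such that for all $s$, all $\sigma$ with $\dim\sigma\le1$ and all vertices $v$: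
\begin{enumerate}
\item[(i)] two points of $J_\sigma\cap E_{\ge s}$ are joined in $J_\sigma^+\cap E_{\ge s-c}$;
\item[(ii)] two vertices of $L_v$ in $E_{\ge s}$ are joined in $E_{\ge s-c}$;
\item[(iii)] every loop in $L_v\cap E_{\ge s}$ is null-homotopic in $E_{\ge s-c}$.
\end{enumerate}
We verify the hypotheses of Lemma~\ref{lem:edge} with $d=2c$.

\smallskip\noindent\emph{Joining vertices.}
Let $a,b$ be vertices in $E_{\ge s}$. As $E$ is connected with more than one vertex, $a$ is an endpoint of some edge $\varepsilon$, and $q(a)\in q(\varepsilon)$; so $a\in L_{q(a)}$, and likewise $b\in L_{q(b)}$. Let $q(a)=v_0,v_1,\dots,v_l=q(b)$ be an edge path in $X$. For $0\le i<l$ choose $p_i\in B_{v_iv_{i+1}}\cap E_{\ge s}$; it lies in $J_{v_i}\cap J_{v_{i+1}}\subseteq L_{v_i}\cap L_{v_{i+1}}$. In the sequence $a,p_0,\dots,p_{l-1},b$ consecutive members lie in $L_{v_0},L_{v_1},\dots,L_{v_l}$ in turn, so they are joined in $E_{\ge s-c}$ by (ii). This proves the first assertion.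

\smallskip\noindent\emph{Filling loops.}
Let $X$ be simply connected. Consider a nonconstant edge loop in $E_{\ge s}$ with vertices $a_0,\dots,a_{m-1}$ and edges $\varepsilon_i$ from $a_i$ to $a_{i+1}$, indices modulo $m$. Inserting a backtrack along one of its edges, we may assume $m\ge3$. Take an $m$-gon with vertices $u_i$ and edges $e_i=u_iu_{i+1}$. The assignment $u_i\mapsto q(a_i)$ is a simplicial map from the $m$-gon to $X$ with $e_i\mapsto q(\varepsilon_i)$. It extends continuously over a disk, so by the relative simplicial approximation theorem there are a triangulated disk $D$ whose boundary is the $m$-gon, not subdivided, and a simplicial map $f\colon D\to X$ extending the given one.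

The dual cell structure on $D$ has as vertices the barycenters of the triangles and the midpoints $m_i$ of the boundary edges $e_i$. Its edges are: one across each interior edge $e$ of $D$, joining the barycenters of the two triangles at $e$; one from $m_i$ to the barycenter of the triangle $\delta_i$ containing $e_i$; and the boundary arc from $m_{i-1}$ through $u_i$ to $m_i$. It has one $2$-cell $D_u$ around each vertex $u$ of $D$. We map its $1$-skeleton to $E_{\ge s-c}$. Send the barycenter of a triangle $\delta$ to a point $p_\delta\in B_{f(\delta)}\cap E_{\ge s}$, and send $m_i$ to $a_i$. If $e=\delta\cap\delta'$ is an interior edge, then $f(e)$ is a face of $f(\delta)$ and of $f(\delta')$, so $p_\delta,p_{\delta'}\in J_{f(e)}$; send the dual edge to a path in $J^+_{f(e)}\cap E_{\ge s-c}$ given by (i). For a boundary edge, $p_{\delta_i}\in J_{f(e_i)}$ for the same reason, and $a_i\in J_{f(e_i)}$ because $a_i$ is an endpoint of $\varepsilon_i$ and $q(\varepsilon_i)=f(e_i)$; send the dual edge to a path in $J^+_{f(e_i)}\cap E_{\ge s-c}$. Send the arc from $m_{i-1}$ to $m_i$ to $\varepsilon_{i-1}$. The boundary of $D$ now reads the given loop.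

The boundary of $D_u$ consists of the edges dual to the edges $e\ni u$, together with the arc through $u_i$ if $u=u_i$. For $e\ni u$ we have $f(u)\in f(e)$, so $J^+_{f(e)}\subseteq L_{f(u)}$. And $f(u_i)\in f(e_{i-1})=q(\varepsilon_{i-1})$, so $\varepsilon_{i-1}\subseteq L_{f(u_i)}$. Thus $\partial D_u$ is mapped to a loop in $L_{f(u)}\cap E_{\ge s-c}$, and by (iii) the map extends over $D_u$ with values in $E_{\ge s-2c}$. So the given loop is null-homotopic in $E_{\ge s-2c}$. \qed

\begin{remark}
The hypotheses on stabilizers enter with decreasing strength: for vertices both parts of Lemma~\ref{lem:push} are used, for edges only part (a), and for triangles only that $\chi$ does not vanish on $G_\tau$.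
\end{remark}

\section{Complexes of living curves}\label{sec:curves}

\subsection*{Curves on punctured spheres}
Let $S_{0,N}$ be the sphere with $N\geq 3$ punctures. Diffeomorphisms of $S_{0,N}$ are understood as diffeomorphisms of the sphere fixing each puncture, and isotopies are through such maps. The pure mapping class group $\operatorname{PMod}(S_{0,N})$ is the group of isotopy classes of the orientation-preserving ones. A simple closed curve is \emph{essential} if it has at least two punctures on each side. A \emph{curve} is an isotopy class of essential simple closed curves; its \emph{type} is the unordered partition $\{U,U^c\}$ of the punctures into its two sides. Two curves are \emph{disjoint} if they have disjoint representatives. The curve complex $\mathcal C(S_{0,N})$ has the curves as vertices and the finite sets of pairwise disjoint curves as simplices. It is empty for $N=3$, and for $N=4$ it is a discrete set by (F3) below. We write $T_c$ for the Dehn twist about $c$. We use the following standard facts.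
\begin{enumerate}
\item[(F1)] The curves of a simplex have pairwise disjoint representatives, for instance the closed geodesics of a complete hyperbolic metric of finite area. Homotopic essential simple closed curves are isotopic.
\item[(F2)] If $(c_0,\dots,c_p)$ and $(c_0',\dots,c_p')$ are two systems of pairwise disjoint representatives of the same simplex, with $c_i$ isotopic to $c_i'$, then some diffeomorphism isotopic to the identity carries $c_i$ to $c_i'$ for all $i$.
\item[(F3)] Two disjoint essential simple closed curves cut the sphere into a disk, an annulus and a disk. They have the same type if and only if the annulus contains no puncture, and then they are isotopic. So the curves of a simplex have distinct types.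
\item[(F4)] Two simplices whose curves have the same types lie in the same orbit of $\operatorname{PMod}(S_{0,N})$: the complementary pieces correspond, with the same punctures and matching boundary curves, and diffeomorphisms between corresponding pieces can be glued.
\item[(F5)] $\mathcal C(S_{0,N})$ is connected for $N\ge5$.
\item[(F6)] $PB_n$ is the pure mapping class group of the disk with punctures $1,\dots,n$, relative to the boundary. Gluing to the boundary a disk with one puncture $\infty$ induces an isomorphism $\overline{PB}_n\cong\operatorname{PMod}(S_{0,n+1})$ \cite[\S9.3]{FM}. With the punctures on a line, $A_{ij}$ is a twist about the boundary of a neighborhood of an arc from $i$ to $j$ on one fixed side of the line.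
\end{enumerate}

\subsection*{The height of a Dehn twist}
Let $c$ be a curve in $S_{0,n+1}$ and let $U\subseteq\{1,\dots,n\}$ be the set of punctures on the side not containing $\infty$, so $2\le|U|\le n-1$. Represent $c$ inside the $n$-punctured disk. A braid in $B_n$ carries it to the round curve about $|U|$ consecutive punctures, and the twist about that curve is the full twist on the corresponding strands, up to the sign of the exponent. So $T_c$ is the image of a pure braid with class $\pm\sum_{\{i,j\}\subseteq U}v_{ij}$. Each $i\in U$ lies in $|U|-1$ of these pairs, so
\begin{equation}\label{eq:twist}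
\chi_x(T_c)=\pm\sum_{\{i,j\}\subseteq U}(x_i+x_j)=\pm(|U|-1)\sum_{i\in U}x_i .
\end{equation}
This leads to the following definitions. A \emph{charge vector} on $S_{0,N}$ assigns real numbers $y_i$ to the punctures $i$ with $\sum_i y_i=0$. A curve of type $\{U,U^c\}$ is \emph{living} if $\sum_{i\in U}y_i\neq0$ and \emph{dead} otherwise; as the total charge is $0$, this does not depend on the choice of side. Let $\mathcal C^y(S_{0,N})$ be the full subcomplex of $\mathcal C(S_{0,N})$ spanned by the living curves. It is invariant under $\operatorname{PMod}(S_{0,N})$. For the charge vector $(x_1,\dots,x_n,0)$ on $S_{0,n+1}$, formula \eqref{eq:twist} says that $c$ is living if and only if $\chi_x(T_c)\neq0$.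

\begin{lemma}\label{lem:nonempty}
If $N\ge4$ and $y\ne0$, then $\mathcal C^y(S_{0,N})$ is not empty.
\end{lemma}

\begin{proof}
For each pair $\{i,j\}$ there is a curve enclosing exactly $i$ and $j$. If all of these were dead, then $2y_i=(y_i+y_j)+(y_i+y_k)-(y_j+y_k)=0$ for distinct $i,j,k$, so $y=0$.
\end{proof}

\subsection*{Forgetting a puncture}
Let $S$ be a sphere with at least four punctures and $z\in S$ a point, regarded as a further puncture of $S\setminus z$. A curve of $S\setminus z$ whose representatives are essential in $S$ has an image $\Pi(c)$, a curve of $S$, and disjoint curves have disjoint or equal images. We need to know what lies over a simplex of $\mathcal C(S)$. The idea is to keep the curves fixed as geodesics and to move $z$ instead; a lift of the simplex is then recorded by the position of $z$ in the universal cover relative to the preimage of the geodesics.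

\begin{lemma}\label{lem:tree}
Let $\tau$ be a simplex of $\mathcal C(S)$ and let $\mathcal P_\tau$ be the poset, under inclusion, of the simplices $\sigma$ of $\mathcal C(S\setminus z)$ whose curves are essential in $S$ and satisfy $\Pi(\sigma)=\tau$. Then $\mathcal P_\tau$ is isomorphic to the poset of vertices and edges of a tree.
\end{lemma}

\begin{proof}
\emph{The tree.} Fix a complete hyperbolic metric of finite area on $S$, realize $\tau$ by disjoint simple closed geodesics $b_0,\dots,b_p$, and put $b=\bigcup_i b_i$. Let $\pi\colon\widetilde S\to S$ be the universal cover, with deck group $\Gamma$, and fix a lift $\tilde z$ of $z$. The components of $\pi^{-1}(b)$ are disjoint geodesics, called \emph{lines}; the components of $\widetilde S\setminus\pi^{-1}(b)$ are called \emph{regions}. Let $\mathcal T$ be the graph with a vertex for each region and an edge for each line, joining the two regions adjacent to it. It is connected because $\widetilde S$ is connected and the family of lines is locally finite, and each edge separates it because each line separates $\widetilde S$. So $\mathcal T$ is a tree. We note two properties.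
\begin{enumerate}
\item[(T1)] \emph{Distinct lines have distinct stabilizers in $\Gamma$.} The stabilizer of a line is infinite cyclic, generated by a hyperbolic element, and the line is the unique geodesic preserved by that element.
\item[(T2)] \emph{Each region $\Omega$ is adjacent to at least two lines.} It is convex, so its stabilizer is the fundamental group of the component $\pi(\Omega)$ of $S\setminus b$. This component is a sphere with at least three holes, since the $b_i$ are essential and pairwise non-isotopic. So the stabilizer is not cyclic and cannot preserve a line, while it permutes the nonempty set of lines adjacent to $\Omega$.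
\end{enumerate}

\emph{Lifting diffeomorphisms.} Let $\operatorname{Diff}_0(S)$ be the group of diffeomorphisms isotopic to the identity. Lifting an isotopy from the identity to $\varphi\in\operatorname{Diff}_0(S)$ gives a lift $\tilde\varphi$ that commutes with $\Gamma$. Two such lifts differ by a central element of the nonabelian free group $\Gamma$, so $\tilde\varphi$ is unique, and $\varphi\mapsto\tilde\varphi$ is a homomorphism. Given a path in $\widetilde S$ from $\tilde w$ to $\tilde w'$, pushing the point $\pi(\tilde w)$ along the projected path, one short segment at a time, gives $\eta\in\operatorname{Diff}_0(S)$ supported in a prescribed neighborhood of the projected path with $\tilde\eta(\tilde w)=\tilde w'$.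

\emph{Vertices.} Call $\sigma\in\mathcal P_\tau$ \emph{undoubled} if it has exactly one curve over each $b_i$. Represent it by disjoint simple closed curves $c_0,\dots,c_p$ in $S\setminus z$. By (F2) in $S$ there is $\varphi\in\operatorname{Diff}_0(S)$ with $\varphi(c_i)=b_i$ for all $i$. Then $\varphi(z)\notin b$, and we let $\Omega(\sigma)$ be the region containing $\tilde\varphi(\tilde z)$. We show that this is well defined and a bijection onto the vertices of $\mathcal T$.

Two choices of $\varphi$ differ by $\psi\in\operatorname{Diff}_0(S)$ with $\psi(b_i)=b_i$ for all $i$. The lift $\tilde\psi$ permutes the lines and commutes with $\Gamma$, so a line and its image have the same stabilizer. By (T1), $\tilde\psi$ preserves every line. Hence a region and its image are adjacent to the same lines. There are at least two of them by (T2), whereas two distinct vertices of a tree share at most one edge. So $\tilde\psi$ preserves every region, and the region containing $\tilde\varphi(\tilde z)$ does not depend on $\varphi$. If $c_0',\dots,c_p'$ are other representatives of $\sigma$, then (F2) in $S\setminus z$ gives $\theta$ with $\theta(c_i)=c_i'$ that is isotopic to the identity through diffeomorphisms fixing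 $z$. Then $\tilde\theta(\tilde z)=\tilde z$, and the admissible choice $\varphi\theta^{-1}$ for the $c_i'$ gives the same point $\tilde\varphi(\tilde z)$.

For injectivity, let $(c_i),\varphi$ and $(c_i'),\varphi'$ give the same region $\Omega$. Pushing along a path in $\Omega$ from $\tilde\varphi(\tilde z)$ to $\tilde\varphi'(\tilde z)$ gives $\eta$ supported away from $b$. Replacing $\varphi$ by $\eta\varphi$, we may assume $\tilde\varphi(\tilde z)=\tilde\varphi'(\tilde z)$. Then $\theta=\varphi'^{-1}\varphi$ satisfies $\theta(c_i)=c_i'$ and $\tilde\theta(\tilde z)=\tilde z$. An isotopy $\theta_t$ from the identity to $\theta$ moves $z$ along a loop whose lift at $\tilde z$ is closed, so the loop is null-homotopic. In the Birman exact sequence $\pi_1(S,z)\to\pi_0\operatorname{Diff}(S,z)\to\pi_0\operatorname{Diff}(S)$, which comes from the fibration given by evaluation at $z$, the class of the loop $\theta_t(z)$ maps to the class of $\theta$. So $\theta$ is isotopic to the identity through diffeomorphisms fixing $z$, and $c_i$ is isotopic to $c_i'$ in $S\setminus z$. For surjectivity, given a region $\Omega$, push along a path from $\tilde z$ into $\Omega$ to get $\varphi$ with $\tilde\varphi(\tilde z)\in\Omega$.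 The curves $\varphi^{-1}(b_i)$ avoid $z$ and represent an undoubled $\sigma$ with $\Omega(\sigma)=\Omega$.

\emph{The shape of the other elements.} Let $\sigma\in\mathcal P_\tau$ be represented by disjoint simple closed curves in $S\setminus z$, and let $c,c'$ be two of them over the same $b_i$. By (F3) they bound an annulus $R$ in $S$, and $z$ lies in its interior, since $c$ and $c'$ are not isotopic in $S\setminus z$. No other curve of $\sigma$ lies in $R$: being essential in $S$ it would cut $R$ into two annuli, one of which misses $z$, and it would be isotopic to $c$ or $c'$ in $S\setminus z$. Suppose $R'$ is the annulus of a second such pair. The interior of $R$ is connected, misses $\partial R'$ and contains the interior point $z$ of $R'$, so $R\subseteq R'$; by symmetry $R=R'$. So there is only one such pair, and an element of $\mathcal P_\tau$ that is not undoubled is \emph{doubled}: $\sigma=\{c_i,c_i'\}\cup\{c_j:j\ne i\}$, where $c_i,c_i'$ bound an annulus $R\ni z$ disjoint from the other $c_j$. The elements of $\mathcal P_\tau$ properly contained in $\sigma$ are the undoubled elements $\sigma_1=\sigma\setminus\{c_i'\}$ and $\sigma_2=\sigma\setminus\{c_i\}$.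

\emph{Edges.} Let $\sigma$ be doubled, let $a$ be a core curve of $R$ through $z$, and choose $\varphi\in\operatorname{Diff}_0(S)$ with $\varphi(a)=b_i$ and $\varphi(c_j)=b_j$ for $j\ne i$. Then $\tilde\varphi(\tilde z)$ lies on a line $\ell$ over $b_i$. We claim that $\Omega(\sigma_1)$ and $\Omega(\sigma_2)$ are the two regions adjacent to $\ell$. Identify a neighborhood of $\varphi(R)$ that misses the $b_j$, $j\neq i$, with $S^1\times(-2,2)$, so that $\varphi(c_i)$, $b_i$, $\varphi(c_i')$ are the circles at levels $-1,0,1$. The component of its preimage that contains $\ell$ is a strip $\mathbb R\times(-2,2)$ that meets no other line. Let $\psi=\mathrm{id}\times\rho$, with $\rho$ a compactly supported increasing diffeomorphism of $(-2,2)$ with $\rho(-1)=0$. Then $\psi\varphi$ carries the curves of $\sigma_1$ to $b_0,\dots,b_p$, and $\tilde\psi$ moves $\tilde\varphi(\tilde z)$ within the strip to level $\rho(0)>0$. So $\Omega(\sigma_1)$ is the region on the positive side of $\ell$. Exchanging $c_i$ and $c_i'$ shows that $\Omega(\sigma_2)$ is the region on the negative side.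

An edge of a tree is determined by its ends, so $\ell=\ell(\sigma)$ depends only on $\sigma$. Conversely $\ell(\sigma)$ determines $\{\sigma_1,\sigma_2\}$ and hence $\sigma=\sigma_1\cup\sigma_2$. Every line $\ell$ occurs. Say it lies over $b_i$; push along a path from $\tilde z$ to a point of $\ell$ to get $\varphi$ with $\tilde\varphi(\tilde z)\in\ell$, and let $b_i^\pm$ be the boundary curves of a thin annular neighborhood of $b_i$. The curves $\varphi^{-1}(b_i^{\pm})$ have different types in $S\setminus z$ by (F3), since $z$ lies between them. Together with the $\varphi^{-1}(b_j)$, $j\ne i$, they represent a doubled $\sigma$, for which $a=\varphi^{-1}(b_i)$ and $\varphi$ are admissible choices; so $\ell(\sigma)=\ell$. The bijections $\Omega$ and $\ell$ match the relation $\sigma'\subsetneq\sigma$ with the incidence of vertices and edges.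
\end{proof}

We recall two facts on posets, which are regarded as spaces through their order complexes; the order complex of the poset of simplices of a complex is its barycentric subdivision. First, if $r\colon P\to P$ is order-preserving, $r(a)\le a$ for all $a$ and $r$ is the identity on $r(P)$, then $r(P)\hookrightarrow P$ is a homotopy equivalence. Second, Quillen's fiber lemma \cite[Prop.~1.6]{Quillen}: an order-preserving map $f\colon P\to P'$ such that $\{a\in P:f(a)\ge b\}$ is contractible for every $b\in P'$ is a homotopy equivalence.

\begin{proposition}\label{prop:suspension}
Let $N\ge5$, let $y\ne0$ be a charge vector on $S_{0,N}$, and let $z$ be a puncture with $y_z=0$. Let $S\cong S_{0,N-1}$ be obtained by filling in $z$, with the remaining charges $y'$, and let $B=\mathcal C^{y'}(S)$. Then $\mathcal C^y(S_{0,N})$ is homotopy equivalent to a wedge of copies of the suspension of $B$. In particular it is connected, and it is simply connected if $B$ is connected.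
\end{proposition}

For $N=5$ the picture behind the proof is the following. The complex $B$ is a discrete set and $\mathcal C^y(S_{0,5})$ is a graph. The living curves that survive in $S$ span a disjoint union of trees, one over each point of $B$. Each remaining living curve encloses $z$ and one other puncture, and it is joined to exactly one vertex in each tree.

\begin{proof}
Let $\mathcal C'$ be the full subcomplex of $\mathcal C^y(S\setminus z)$ spanned by the living curves that are essential in $S$. Since $y_z=0$, the vector $y'\neq0$ is a charge vector, and a curve of $S\setminus z$ that is essential in $S$ is living if and only if its image is. This is the only use of $y_z=0$, and it has two consequences: $\Pi$ defines a simplicial map $\mathcal C'\to B$, and for each simplex $\tau$ of $B$ the whole poset $\mathcal P_\tau$ of Lemma~\ref{lem:tree} consists of simplices of $\mathcal C'$.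

\emph{The map $\Pi\colon\mathcal C'\to B$ is a homotopy equivalence.} Regard $\Pi$ as a map of posets of simplices, and fix a simplex $\tau$ of $B$. On the poset $\{\sigma:\Pi(\sigma)\supseteq\tau\}$ let $r(\sigma)$ be the set of curves of $\sigma$ whose images belong to $\tau$. This $r$ is order-preserving, $r(\sigma)\subseteq\sigma$, and $r$ is the identity on its image $\mathcal P_\tau$. So the poset is homotopy equivalent to a tree, and the fiber lemma applies.

\emph{The other vertices.} A curve of $S\setminus z$ is inessential in $S$ exactly when it bounds a disk containing $z$, one other puncture $i$ and no more; it is living when $y_i\ne0$. Let $\mathcal V$ be the set of these living curves. It is nonempty because $y'\ne0$. Two distinct curves of $\mathcal V$ are not disjoint. Otherwise their disks, which have disjoint boundaries and both contain $z$, would either be nested, and then the curves would be isotopic since both disks contain two punctures, or cover the sphere, and then $N\le3$. Hence every simplex of $\mathcal C^y(S\setminus z)$ has at most one vertex in $\mathcal V$, the link $\operatorname{Lk}(v)$ of $v\in\mathcal V$ lies in $\mathcal C'$, and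
\[
\mathcal C^y(S\setminus z)=\mathcal C'\cup\bigcup_{v\in\mathcal V}\operatorname{Cone}(\operatorname{Lk}(v)).
\]

\emph{The map $\Pi$ restricts to an isomorphism $\operatorname{Lk}(v)\cong B$.} Let $D_v$ be the closed disk bounded by a representative of $v$, containing $z$ and $i$, and let $S_v=S\setminus D_v\subseteq S\setminus z$. As a subsurface of $S$ it is the complement of a once-punctured disk around $i$. So the inclusion $S_v\to S$ is a homotopy equivalence, and an isotopy of $S$ that expands a small disk around $i$ to $D_v$ moves any compact set into $S_v$. Every vertex of $\operatorname{Lk}(v)$ has a representative disjoint from $\partial D_v$, and this lies in $S_v$, since an essential curve inside $D_v$ is isotopic to $\partial D_v$. If two such representatives are isotopic in $S$, they are homotopic in $S_v$, hence isotopic in $S\setminus z$ by (F1). So $\Pi$ is injective on the vertices of $\operatorname{Lk}(v)$. A simplex of $B$ has disjoint representatives, which can be moved into $S_v$ and there represent a simplex of $\operatorname{Lk}(v)$. So $\Pi$ is also onto on simplices.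

\emph{Conclusion.} The composite $\operatorname{Lk}(v)\hookrightarrow\mathcal C'\to B$ is an isomorphism and the second map is a homotopy equivalence, so the inclusion is one as well. Fix $v_0\in\mathcal V$. The subcomplex $X_0=\mathcal C'\cup\operatorname{Cone}(\operatorname{Lk}(v_0))$ is the mapping cone of a homotopy equivalence, hence contractible. Collapsing it gives
\[
\mathcal C^y(S\setminus z)\ \simeq\ \bigvee_{v\in\mathcal V\setminus\{v_0\}}\operatorname{Cone}(\operatorname{Lk}(v))/\operatorname{Lk}(v).
\]
By Lemma~\ref{lem:nonempty}, $B\neq\emptyset$, and each summand is the suspension of $B$. The suspension of a nonempty complex is connected, and that of a connected complex is simply connected; the same then holds for the wedge.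
\end{proof}

\subsection*{Connectivity for arbitrary charges}
To get simple connectivity from Proposition~\ref{prop:suspension} we need $B$ connected, and $B$ need not have a puncture of charge $0$. Such punctures appear, however, when one cuts along a dead curve, so dead vertices of a path in the curve complex can be bypassed. For five punctures the pieces are too small for this, and we argue with the curves of Figure~\ref{fig:curves} instead.

\begin{proposition}\label{prop:connected}
If $N\ge5$ and $y\ne0$, then $\mathcal C^y(S_{0,N})$ is connected.
\end{proposition}

\begin{proof}
If some $y_i=0$, this is part of Proposition~\ref{prop:suspension}. Assume that all $y_i\ne0$.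

\emph{The case $N\ge6$.} Cut $S_{0,N}$ along one dead curve or two disjoint dead curves, and regard the pieces as punctured spheres whose new punctures, those coming from the cuts, have charge $0$. A new puncture of a piece stands for the part of the sphere behind it, which contains at least two punctures and has total charge $0$. Hence the charges on each piece sum to $0$, a curve of a piece defines a curve of $S_{0,N}$ disjoint from the cuts, and it is living in the piece if and only if it is living in $S_{0,N}$.

By (F5), two living curves are joined by an edge path in $\mathcal C(S_{0,N})$. Suppose two consecutive vertices $d,d'$ of the path are dead. The three pieces obtained by cutting along $d$ and $d'$ have $N+4\ge10$ punctures in total, so one has at least four. At most two of these are new, so its charge vector is nonzero. By Lemma~\ref{lem:nonempty} it contains a living curve, which we insert between $d$ and $d'$. After doing this everywhere, each dead vertex $d$ of the path has two living neighbors on the path. Cut along $d$ into two pieces $S'$, $S''$ with charge vectors $y',y''$; both are nonzero, since each piece has at least two old punctures. The inclusions of the pieces define a simplicial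 map from the join $\mathcal C^{y'}(S')*\mathcal C^{y''}(S'')$ to $\mathcal C^y(S_{0,N})$ whose image contains every living curve disjoint from $d$. If both pieces have at least four punctures, this is a join of two nonempty complexes by Lemma~\ref{lem:nonempty}, hence connected. Otherwise one piece has three punctures and no curves, and the other has $N-1\ge5$ punctures, one of charge $0$; then the join is the living complex of the larger piece, which is connected by Proposition~\ref{prop:suspension}. In both cases the two neighbors of $d$ are joined by a path of living curves. Replacing each $d$ by such a path, we obtain a path in $\mathcal C^y(S_{0,N})$.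

\emph{The case $N=5$.} A curve has exactly two punctures on one of its sides, and we identify its type with this pair. A pair $\{i,j\}$ is dead if $y_i+y_j=0$. Two disjoint dead pairs would force the fifth charge to be $0$, and three dead pairs $\{i,j\},\{i,k\},\{j,k\}$ would force $y_i=0$ as in Lemma~\ref{lem:nonempty}. Hence if $\{i,j\}$ and $\{i,k\}$ are distinct dead pairs, every dead pair meets both and is not $\{j,k\}$, so it contains $i$. Thus some puncture belongs to all dead pairs; call it $\infty$. If all four pairs containing $\infty$ were dead, the total charge would be $-3y_\infty\ne0$. So we can name the other punctures $1,2,3,4$ in such a way that $\{4,\infty\}$ is living; all pairs in $\{1,2,3,4\}$ are living.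

Identify $S_{0,5}$ with the plane punctured at the points $1,2,3,4$ of a line, and consider the eight curves of Figure~\ref{fig:curves}. The curve $c_{123}$ has type $\{4,\infty\}$ and the others have types in $\{1,2,3,4\}$, so all are living. The curve $c_{123}$ encloses the arcs defining $c_{12},c_{13},c_{23},c_{13}'$, and the arcs defining the pairs $(c_{12},c_{34})$, $(c_{23},c_{14})$, $(c'_{13},c_{24})$ are disjoint. So the eight curves lie in one component $X_1$ of $\mathcal C^y(S_{0,5})$. By (F6) the twists about the six curves $c_{ij}$ generate $\operatorname{PMod}(S_{0,5})$. Each fixes a vertex of $X_1$ and therefore preserves $X_1$. So $X_1$ is invariant under $\operatorname{PMod}(S_{0,5})$, and by (F4) it contains every curve whose type is a pair in $\{1,2,3,4\}$. Any other living curve has type $\{j,\infty\}$. Its other side is a disk containing the three punctures of $\{1,2,3,4\}\setminus\{j\}$, and a curve in this disk enclosing two of them is disjoint from it and belongs to $X_1$. So $X_1$ contains all living curves.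
\end{proof}

\begin{remark}
For $N=4$ the proposition fails: $\mathcal C^y(S_{0,4})$ is discrete, and it has more than one point, since otherwise the generators of $\operatorname{PMod}(S_{0,4})\cong F_2$, which would fix the only living curve $c$, would commute with $T_c\ne1$. This is the point at which the proof of finite presentability breaks down for $n=4$, as it must by Theorem~\ref{thm:fp}.
\end{remark}

\section{Proof of the main theorem}\label{sec:proof}

\begin{proof}[Proof of Proposition~\ref{prop:goal}]
Let $G=\overline{PB}_n\cong\operatorname{PMod}(S_{0,n+1})$, which is finitely presentable by Lemma~\ref{lem:polyfree}. Give the puncture $i$ the charge $x_i$ and the puncture $\infty$ the charge $0$; this is a charge vector because $\sum_i x_i=0$. Let $X=\mathcal C^{(x,0)}(S_{0,n+1})$. We check the hypotheses of Proposition~\ref{prop:criterion} for $\chi_x$.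

The group $G$ acts simplicially on $X$ and preserves types. The curves of a simplex have distinct types by (F3), so stabilizers fix simplices pointwise. There are finitely many types, so by (F4) there are finitely many orbits of simplices.

Let $\sigma=\{c_0,\dots,c_p\}$ be a simplex of $X$. Every $g\in G_\sigma$ fixes $c_0$, so $gT_{c_0}g^{-1}=T_{g(c_0)}=T_{c_0}$. Also $T_{c_0}\in G_\sigma$, since the $c_i$ are disjoint. Thus $T_{c_0}$ is central in $G_\sigma$, and by \eqref{eq:twist} the character $\chi_x$ is positive on $T_{c_0}$ or on its inverse. Elements of $G_\sigma$ fix each $c_i$ and, as they fix all punctures, each side of $c_i$. So they preserve each component of the complement of $\sigma$, a sphere with $N_k\ge3$ punctures, and fix its punctures. Cutting along $\sigma$ therefore gives the standard extension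
\[
1\to\mathbb Z^{p+1}\to G_\sigma\to\prod_k\operatorname{PMod}(S_{0,N_k})\to1,
\]
whose kernel is generated by the twists $T_{c_i}$. Each factor is isomorphic to $\overline{PB}_{N_k-1}$ by (F6), which is finitely presentable, and an extension of finitely presentable groups is finitely presentable. So $G_\sigma$ is finitely presentable.

Apply Proposition~\ref{prop:suspension} with $N=n+1$ and $z=\infty$, so that $B=\mathcal C^x(S_{0,n})$. For $n=4$ it shows that $X$ is connected, and Proposition~\ref{prop:criterion} gives $[\chi_x]\in\Sigma^1(G)$. For $n\ge5$ the complex $B$ is connected by Proposition~\ref{prop:connected}, so $X$ is simply connected, and Proposition~\ref{prop:criterion} gives $[\chi_x]\in\Sigma^2(G)$.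
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Proposition~\ref{prop:free} and part (3) is Proposition~\ref{prop:N12}. For part (2), Theorem~\ref{thm:BNSR} and Proposition~\ref{prop:goal} show that $K$ is finitely generated for $n=4$ and finitely presentable for $n\ge5$. Both properties pass to $N_2$, which is isomorphic to a finite-index subgroup of $K$ by Lemma~\ref{lem:center}, and to $N_{02}$, which is an extension of $K$ by $Z\cong\mathbb Z$. For $n=4$ the groups $N_2$ and $N_{02}$ are not finitely presentable by Theorem~\ref{thm:fp}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BNS} Bieri, Neumann and Strebel, 1987.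

\bibitem{BR} Bieri and Renz, Comment. Math. Helv. 63 (1988).

\bibitem{DN} Matthew B. Day and Trevor Nakamura, \emph{Quotients of the braid group that are extensions of the symmetric group}, arXiv:2401.00349 (2024).

\bibitem{FM} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Quillen} Quillen, Adv. Math. 28 (1978).

\bibitem{Renz} Renz, thesis, 1988.

\end{thebibliography}
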